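# Continuously chosen points on smooth plane cubics

## A map out of $PGL_3(\mathbb C)$ and its sheets

Let $H=PGL_3(\mathbb C)$ and let $C\subset\mathbb{CP}^2$ be one fixed smooth cubic curve. Suppose that for every $g\in H$ we are given a set of $n$ distinct points on the translated curve $g(C)$, and that the set varies continuously with $g(C)$. Each such set can be carried back to $C$ by $g^{-1}$. We obtain $n$ moving points on a fixed curve, parametrized by a group. Everything below is extracted from this family of moving points.

Here are the definitions. Let
$$\mathcal X=\{F(x,y,z)\mid F\text{ a nonsingular homogeneous polynomial of degree }3\}/\mathbb C^*,\qquad C_F=\{p\in\mathbb{CP}^2\mid F(p)=0\}.$$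
The group $H$ acts on $\mathcal X$ with $C_{gF}=g(C_F)$. For a space $M$ let $\mathrm{Conf}_n(M)\subset M^n$ be the space of $n$-tuples of pairwise distinct points, and let $\mathrm{UConf}_n(M)=\mathrm{Conf}_n(M)/S_n$ be the space of $n$-element subsets.

**Definition 1.** Let $E_n\to\mathcal X$ be the fiber bundle with fiber $\mathrm{UConf}_n(C_F)$ over $F$. A *multisection of degree $n$* is a continuous section of it: a continuous map $F\mapsto s(F)$ with $s(F)\subset C_F$ an $n$-element subset. We also speak of sections over a subset of $\mathcal X$.

For example, a smooth cubic has exactly nine flexes and they move continuously with the curve (checked in the last section), so the set of flexes is a multisection of degree $9$.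

Fix $F$, put $C=C_F$, and let $s$ be a section defined at least over the orbit $H\cdot F$. The central construction is
$$f:H\to\mathrm{UConf}_n(C),\qquad f(g)=g^{-1}s(gF).$$
Write $\mathrm{Stab}_H(F)=\{k\in H: kF=F\}$. For $k$ in this group,
$$f(gk^{-1})=k\,g^{-1}s(gk^{-1}F)=k\,g^{-1}s(gF)=k\,f(g). \tag{1}$$

We now show that the $n$ points of $f(g)$ can be numbered consistently over all of $H$. We need three textbook facts. First, $H$ is connected and $\pi_1(H)\cong\mathbb Z/3$, because $H=SL_3(\mathbb C)/\mu_3$ and $SL_3(\mathbb C)$ is connected and simply connected. Second, by Fadell–Neuwirth (1962), $\mathrm{Conf}_n$ of a torus is aspherical, that is, its universal cover is contractible. Third, for $m>1$ the group $\mathbb Z/m$ has nonzero homology in every odd degree.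

**Lemma 2.** (i) If $Y$ is a path-connected space with torsion-free fundamental group, every continuous map $H\to Y$ induces the trivial map on $\pi_1$. (ii) This applies to $Y=C$, to $Y=\mathbb C^*$ and to $Y=\mathrm{UConf}_n(C)$.

*Proof.* (i) The image of the finite group $\pi_1(H)$ is a finite subgroup of a torsion-free group. (ii) We have $\pi_1(C)\cong\mathbb Z^2$ and $\pi_1(\mathbb C^*)\cong\mathbb Z$. The space $U=\mathrm{UConf}_n(C)$ is a connected manifold of real dimension $2n$, and it is aspherical because its finite covering $\mathrm{Conf}_n(C)$ is. If $\pi_1(U)$ contained $\mathbb Z/m$ with $m>1$, the corresponding covering of $U$ would be a $2n$-dimensional manifold with fundamental group $\mathbb Z/m$ and contractible universal cover, so its homology would be that of the group $\mathbb Z/m$. That homology is nonzero in infinitely many degrees, whereas the homology of a $2n$-manifold vanishes above degree $2n$. $\square$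

By Lemma 2 and the lifting criterion, $f$ lifts to $\mathrm{Conf}_n(C)$. So there are continuous maps
$$p_1,\dots,p_n:H\to C,\qquad f(g)=\{p_1(g),\dots,p_n(g)\},$$
with pairwise distinct values at every $g$. In other words, the covering $\{(g,x):x\in f(g)\}\to H$ is trivial, and its connected components are the graphs of the $p_i$. We call these components, or the maps $p_i$, or their indices $i\in[n]=\{1,\dots,n\}$, the *sheets*.

By (1), each $k\in\mathrm{Stab}_H(F)$ gives a homeomorphism $(g,x)\mapsto(gk^{-1},kx)$ of the covering space, so it permutes the components. Writing $ki$ for the image of the sheet $i$, we have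
$$k\,p_i(g)=p_{ki}(gk^{-1})\qquad\text{for all }g\in H. \tag{2}$$
Applying first $l$ and then $k$ sends $(g,x)$ to $(gl^{-1}k^{-1},klx)=(g(kl)^{-1},klx)$. So this is a left action of $\mathrm{Stab}_H(F)$ on the finite set $[n]$.

As an example, let $s(F)$ be the set of flexes. Projective maps carry flexes to flexes, so $f(g)=g^{-1}(\text{flexes of }gC)$ is the set of flexes of $C$ for every $g$. The nine sheets are constant maps, and the action on $[9]$ is the action of $\mathrm{Stab}_H(F)$ on the nine flexes.

## The degrees of multisections

The sheets serve to answer a question of Farb: is it possible to choose, in a continuously varying manner, an unordered $n$-tuple of distinct points on every smooth cubic curve in $\mathbb{CP}^2$? That is, for which $n$ does a multisection of degree $n$ exist? The paper of Jinwen Yao, "Rigidity of multisections to the universal cubic plane curve" (arXiv:2607.14128, 2026), is the source of the problem in the following form. Known are: (a) (Chen) the degree is divisible by $9$; (b) (Banerjee–Chen) multisections exist for $n=108k+m$ with $k\ge0$ and $m\in\{0,9,27,36,72,81,99\}$; (c) (Yao) none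 exists of degree $36k+18$. The degrees left over are $108k+45$ and $108k+63$. We prove that neither occurs, and the proof gives the whole classification without using (a), (b) or (c).

For $t\in[0,1]$ put
$$F_t=y^2z-x^3-(1-t)xz^2-tz^3,\qquad \mathcal Y_0=PGL_3(\mathbb C)\cdot\{F_t\}_{t\in[0,1]}\subset\mathcal X .$$
The $F_t$ are nonsingular, since the cubic $x^3+(1-t)x+t$ has distinct roots: $4(1-t)^3+27t^2>0$ on $[0,1]$.

**Theorem 3.** Let $n\ge1$.

1. If a multisection of degree $n$ exists, then $n\equiv 9a+27b+72c\pmod{108}$ for some $a,b,c\in\{0,1\}$, i.e. $n\bmod108\in\{0,9,27,36,72,81,99\}$. In particular $n\not\equiv45,63\pmod{108}$. The same holds if the section is only defined over $\mathcal Y_0$.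
2. For all such $n$ a multisection exists over $\mathcal X$.

Hence a multisection of degree $n$ exists if and only if $n\bmod 108\in\{0,9,27,36,72,81,99\}$. In particular, for every $k\ge0$ there is none of degree $108k+45$ and none of degree $108k+63$.

## The group of order $54$ on $y^2z=x^3+z^3$

The action on sheets says most when the stabilizer is large, so we look at $F_1$, the curve $y^2z=x^3+z^3$. Let $\omega=e^{2\pi i/3}$, let $O=(0:1:0)$ (a flex, with tangent line $z=0$), and write $E=C_{F_1}=\mathbb C/\Lambda$ with $O\leftrightarrow0$. The map $(x:y:z)\mapsto(\omega x:y:z)$ is an automorphism of order $3$ fixing $O$. Hence $\Lambda$ is stable under multiplication by a primitive cube root of unity, so after scaling we may take $\Lambda=\mathbb Z[\omega]$. Let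
$$G=\{w\mapsto\zeta w+t:\ \zeta\in\mu_6,\ t\in E[3]\},\qquad |G|=6\cdot9=54,$$
where $E[m]$ denotes the $m$-torsion. For $k\in G$ write $k(w)=\zeta_kw+t_k$.

**Lemma 4.** Each $\phi\in G$ is the restriction to $E$ of a unique element of $H$, and this embeds $G$ in $\mathrm{Stab}_H(F_1)$. The involution $\iota(x:y:z)=(x:-y:z)$ corresponds to $w\mapsto-w$.

*Proof.* The functions $s_1=x/z,\ s_2=y/z,\ s_3=1$ on $E$ form a basis of the $3$-dimensional space $L(3[O])$ of functions with at most a triple pole at $O$, and the embedding of $E$ is $e=(s_1:s_2:s_3)$. Let $\phi(w)=\zeta w+t$. Then $\phi^{-1}(0)=-\zeta^{-1}t$ is a $3$-torsion point, so by Abel's theorem the divisor $3[\phi^{-1}(0)]-3[0]$ is principal, say the divisor of $u$. The functions $u\cdot(s_i\circ\phi)$ are linearly independent and lie in $L(3[O])$, so they are obtained from the $s_j$ by an invertible matrix $M$. Thus $e\circ\phi=M\circ e$, and $M$ maps $E$ onto $E$, which means that $M$ stabilizes $F_1$. For uniqueness, an element of $H$ fixing $E$ pointwise fixes four points no three of which are collinear (they exist because a line meets $E$ in at most three points),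 so it is the identity. Uniqueness also makes $\phi\mapsto M$ a homomorphism, and it is injective. Finally, $\iota$ restricts to a nontrivial holomorphic involution of $E$ fixing $0$, so it is $w\mapsto\zeta w$ with $\zeta$ of order $2$. $\square$

Next we find the points with nontrivial stabilizer. Let $E_{\rm sing}=\{q\in E:\mathrm{Stab}_G(q)\ne1\}$.

**Lemma 5.** $E_{\rm sing}$ is the union of exactly three $G$-orbits: $E[3]$, of size $9$; $B=[3]^{-1}(E[2]\setminus0)$, of size $27$; and $[3]^{-1}(\{\pm p\})$, of size $18$, where $\{0,\pm p\}=\ker(1-\omega)$. The involution $\iota$ fixes $1$, $3$ and $0$ points in them, respectively.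

*Proof.* The map $[3]:w\mapsto3w$ satisfies $3(\zeta w+t)=\zeta\cdot3w$ for $t\in E[3]$. So it sends $G$-orbits to $\mu_6$-orbits. If $3w'=\zeta\cdot3w$, then $w'-\zeta w\in E[3]$, so $w'$ is in the $G$-orbit of $w$. Hence $G$-orbits are exactly the preimages of $\mu_6$-orbits, and each preimage is $9$ times as large. The map $k\mapsto\zeta_k$ gives an isomorphism $\mathrm{Stab}_G(w)\cong\mathrm{Stab}_{\mu_6}(3w)$. It is injective because a translation fixing a point is trivial, and it is surjective because $\zeta\cdot3w=3w$ gives $t=w-\zeta w\in E[3]$ with $\zeta w+t=w$.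

Multiplication by $\zeta\ne1$ has $|\zeta-1|^2$ fixed points on $E$, which is $1$, $3$, $4$ when $\zeta$ has order $6$, $3$, $2$. So the points with nontrivial $\mu_6$-stabilizer are those of $E[2]$ and of $\ker(1-\omega)=\{0,\pm p\}$ (concretely $p=(1-\omega)/3$, as $(1-\omega)^2/3=-\omega\in\Lambda$). Since $3p=0$, the two sets meet only in $0$. Thus $\omega$ fixes no point of $E[2]\setminus0$ and permutes these three points cyclically, while $-1$ exchanges $p$ and $-p\ne p$. The $\mu_6$-orbits with nontrivial stabilizer are therefore $\{0\}$, $E[2]\setminus0$ and $\{\pm p\}$.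

The fixed points of $\iota$ are the four points of $E[2]$. Here $0\in E[3]$, and a nonzero $w\in E[2]$ has $3w=w\in E[2]\setminus0$, so $w\in B$. $\square$

All other $G$-orbits in $E$ are free, of size $54$.

## Equivariant sections, and a section that is not equivariant

The first thing one would try is to look at the set $s(F_1)$ itself. If $s$ is *equivariant*, i.e. $s(gF)=g\,s(F)$ for all $g$, then $k\,s(F_1)=s(F_1)$ for $k\in G$. So $s(F_1)$ is a union of $G$-orbits in $E$, each used at most once. Lemma 5 then gives
$$n=9a+27b+18c+54d,\qquad a,b,c\in\{0,1\},\ d\ge0. \tag{3}$$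

The argument stops at its first line, because a continuous section need not be equivariant. Here is an example. Take the flexes over a small ball $U\subset\mathcal X$, over which the family of curves is topologically trivial and the flexes are labeled $x_1(F),\dots,x_9(F)$. Using a bump function on $U$, move $x_1(F)$ slightly along $C_F$, avoiding the other flexes, so that at the center $F_*$ it has become a point $y$ that is not a flex. This is a multisection of degree $9$. Choose $U$ centered at $F_*=F_1$ and let $\tau\in G$ be a nontrivial translation. The flexes of $E$ are $E[3]$ (a point $w$ is a flex exactly when $3[w]\sim3[O]$). So $\tau y$ is not a flex, and $\tau y\neq y$. Hence $\tau y\notin\{y,x_2,\dots,x_9\}$, and $s(F_1)$ is not $\tau$-invariant.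

In terms of sheets, equivariance means exactly that $f$ is constant for each $F$, and then sheets are points. In general the group $G$ still acts on $[n]$, but (2) also shifts the argument from $g$ to $gk^{-1}$, so a sheet fixed by $k$ need not pass through a point fixed by $k$. Two things must be replaced: the position of a point in $E_{\rm sing}$, and the fact that two distinct points cannot have the same position.

## The center of a sheet with symmetry

From now on $s$ is a section over $\mathcal Y_0$, and in this section and the next two $F=F_1$ and $C=E$. Let $G_i$ be the stabilizer of the sheet $i$ in $G$.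

Begin with $n=1$, by hand. There is one sheet $p:H\to E$, and (2) says $p(gk^{-1})=k\,p(g)$. By Lemma 2, $p$ lifts to $\tilde p:H\to\mathbb C$. If $k$ is translation by $t\in E[3]$, $t\neq0$, then $\tilde p(gk^{-1})-\tilde p(g)$ is continuous with values in a coset of $\Lambda$, so it is a constant $\tau$ lifting $t$. Applying this three times gives $\tilde p(g)=\tilde p(gk^{-3})=\tilde p(g)+3\tau$, so $\tau=0$ and $t=0$, a contradiction. There is no multisection of degree $1$. The next steps do the same for all sheets and all $k$.

**Step 1: lifting the symmetry.** The purpose is to turn $G_i$ into a group of affine maps of $\mathbb C$. By Lemma 2 each $p_i$ lifts to a continuous $\tilde p_i:H\to\mathbb C$. For $k\in G_i$ equation (2) reads $p_i(gk^{-1})=k\,p_i(g)$, so $\tilde p_i(gk^{-1})-\zeta_k\tilde p_i(g)$ is continuous with values in the coset of $\Lambda$ lifting $t_k$. Since $H$ is connected, it is a constant $\tau$. With $\rho_i(k)(w)=\zeta_kw+\tau$, an affine map lifting $k$,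
$$\tilde p_i(gk^{-1})=\rho_i(k)\,\tilde p_i(g)\qquad(g\in H). \tag{4}$$
For $k,l\in G_i$, using $g(kl)^{-1}=(gl^{-1})k^{-1}$,
$$\rho_i(kl)\tilde p_i(g)=\tilde p_i\big((gl^{-1})k^{-1}\big)=\rho_i(k)\tilde p_i(gl^{-1})=\rho_i(k)\rho_i(l)\tilde p_i(g).$$
The affine maps $\rho_i(kl)$ and $\rho_i(k)\rho_i(l)$ have the same linear part $\zeta_k\zeta_l$ and agree at a point, so they are equal: $\rho_i$ is a homomorphism from $G_i$ to the group of affine maps of $\mathbb C$. Replacing $\tilde p_i$ by $\tilde p_i+\lambda$ with $\lambda\in\Lambda$ conjugates $\rho_i$ by translation by $\lambda$.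

**Step 2: no translations (Claim A).** *$G_i$ contains no nontrivial translation, so $k\mapsto\zeta_k$ embeds $G_i$ in $\mu_6$.* If $k\in G_i$ and $\zeta_k=1$, then $\rho_i(k)$ is a translation of $\mathbb C$. It has finite order because $k$ does, so it is the identity. As it lifts $k$, also $k=\mathrm{id}$.

In particular the translation group $E[3]$, of order $9$, acts freely on $[n]$, so $9\mid n$. This is statement (a).

**Step 3: the center.** The purpose is to attach to a sheet with symmetry a point of $E_{\rm sing}$. Let $G_i\ne1$. By Claim A, $G_i$ is cyclic and $\zeta_k\ne1$ for every nontrivial $k\in G_i$. So $\rho_i(k)$ has a unique fixed point in $\mathbb C$. Let $\tilde q_i$ be the fixed point of $\rho_i$ of a generator. Every power of the generator fixes $\tilde q_i$ too, so $\tilde q_i$ is the unique fixed point of $\rho_i(k)$ for every nontrivial $k\in G_i$. Let $q_i\in E$ be its image. A change of lift moves $\tilde q_i$ by an element of $\Lambda$, so $q_i$ depends only on the sheet. We call it the *center* of the sheet. Since $\rho_i(k)$ lifts $k$,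
$$G_i\subset\mathrm{Stab}_G(q_i). \tag{5}$$
For the flexes, $p_i$ is a constant $x_i\in E[3]$, so (4) says that $\rho_i(k)$ fixes a lift of $x_i$; the center is $x_i$ itself.

## Two sheets with a common symmetry and a common center

This section replaces "two distinct points cannot have the same position".

**Step 4: rigidity (Claim B).** *If $i,j\in[n]$ are both fixed by some $k\ne1$ in $G$ and $q_i=q_j$, then $i=j$.*

By Claim A, $\zeta_k\neq1$. Change $\tilde p_j$ by an element of $\Lambda$ so that $\tilde q_i=\tilde q_j$. The affine maps $\rho_i(k)$ and $\rho_j(k)$ have the same linear part $\zeta_k$ and the same fixed point, so they are equal. Suppose $i\neq j$, and let $D=\tilde p_i-\tilde p_j$. Since $p_i(g)\ne p_j(g)$ for all $g$, the function $D$ takes values in $\mathbb C\setminus\Lambda$, hence in $\mathbb C^*$. Subtracting the equations (4) for $i$ and $j$ gives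
$$D(gk^{-1})=\zeta_k\,D(g).$$
By Lemma 2, $D:H\to\mathbb C^*$ is trivial on $\pi_1$, so $D=e^{L}$ with $L:H\to\mathbb C$ continuous. Then $L(gk^{-1})-L(g)$ is continuous with exponential $\zeta_k$, so its values lie in a discrete set, and it is a constant $c$ with $e^c=\zeta_k\neq1$. Thus $c\ne0$. If $m$ is the order of $k$, iterating $m$ times gives $L(g)=L(gk^{-m})=L(g)+mc$, so $mc=0$ and $c=0$, a contradiction.

**Step 5: equivariance of the center (Claim C).** *For $u\in G$ and $G_i\neq1$ we have $G_{ui}=uG_iu^{-1}$ and $q_{ui}=u\,q_i$.* The first statement holds in any $G$-set. For the second, (2) gives $p_{ui}(g)=u\,p_i(gu)$. So if $\tilde u$ is an affine lift of $u$ to $\mathbb C$, then $g\mapsto\tilde u\,\tilde p_i(gu)$ is a lift of $p_{ui}$. Use this lift as $\tilde p_{ui}$. For $k\in G_i$,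
$$\tilde p_{ui}\big(g(uku^{-1})^{-1}\big)=\tilde u\,\tilde p_i(guk^{-1})=\tilde u\,\rho_i(k)\,\tilde p_i(gu)=\big(\tilde u\,\rho_i(k)\,\tilde u^{-1}\big)\,\tilde p_{ui}(g).$$
So $\rho_{ui}(uku^{-1})=\tilde u\rho_i(k)\tilde u^{-1}$, and for $k\ne1$ its fixed point is $\tilde u\tilde q_i$, with image $u\,q_i$.

**Step 6: sheets with symmetry as points of $E$.** Let $[n]_{\rm sing}=\{i\in[n]:G_i\ne1\}$.

**Proposition 6.** The map $i\mapsto q_i$ is an injective $G$-equivariant map $[n]_{\rm sing}\to E_{\rm sing}$.

*Proof.* It lands in $E_{\rm sing}$ by (5), and it is equivariant by Claim C. For injectivity we first show $G_i=\mathrm{Stab}_G(q_i)$, which sharpens (5). The group $S=\mathrm{Stab}_G(q_i)$ contains no nontrivial translation, so it embeds in $\mu_6$ and is abelian. Let $v\in S$. By Claim C, $G_{vi}=vG_iv^{-1}=G_i$ (here $G_i\subset S$ and $S$ is abelian), and $q_{vi}=vq_i=q_i$. So the sheets $i$ and $vi$ are both fixed by a nontrivial $k\in G_i$ and have the same center, and Claim B gives $vi=i$. Hence $S\subset G_i$. Now if $q_i=q_j$, then $G_i=\mathrm{Stab}_G(q_i)=\mathrm{Stab}_G(q_j)=G_j\neq1$. The two sheets share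 a nontrivial symmetry and a center, so $i=j$ by Claim B. $\square$

## What the curve $y^2z=x^3+z^3$ leaves possible

By Proposition 6, $[n]_{\rm sing}$ is isomorphic as a $G$-set to a $G$-invariant subset of $E_{\rm sing}$, that is, to a union of some of the three orbits of Lemma 5. Let $a,b,c\in\{0,1\}$ record whether the orbits of sizes $9$, $27$, $18$ occur. The rest of $[n]$ consists of free orbits; let $d$ be their number. So (3) now holds for every section, equivariant or not:
$$n=9a+27b+18c+54d .$$
Let $\sigma_1$ be the number of sheets fixed by $\iota$ for $F=F_1$. Such a sheet lies in $[n]_{\rm sing}$, since $\iota\in G$ is nontrivial. The isomorphism of $G$-sets and Lemma 5 therefore give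
$$\sigma_1=a+3b. \tag{6}$$

This alone does not exclude the degrees we want. Dividing (3) by $9$, for $n=45$ we need $a+3b+2c+6d=5$, whose only solution is $b=c=1$, $a=d=0$, so $45=27+18$. For $n=63$ we need $a+3b+2c+6d=7$, and the only solution is $a=d=1$, $b=c=0$, so $63=9+54$. Also $18=18$ is allowed, with $c=1$ only. In these three cases (6) predicts $\sigma_1=3$, $1$ and $0$. So any second source of information about $\sigma_1$ would be welcome.

## Carrying the involution to $y^2z=x^3+xz^2$

The involution $\iota(x:y:z)=(x:-y:z)$ stabilizes every $F_t$. Let $\sigma_t$ be the number of sheets fixed by $\iota$ when $F=F_t$. Our source of information is $F_0$, the curve $y^2z=x^3+xz^2$, where $\iota$ has a square root.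

**Step 7: $\sigma_0=\sigma_1$.** The purpose is to compare the two curves. Consider the $n$-sheeted covering
$$\mathcal Z=\{(t,g,x):x\in g^{-1}s(gF_t)\}\to[0,1]\times H .$$
Over $\{0\}\times H$ it is the covering of the first section for $F=F_0$, which is trivial. Since $\{0\}\times H\hookrightarrow[0,1]\times H$ is a homotopy equivalence, $\mathcal Z$ is trivial: it has $n$ components, each mapped homeomorphically onto $[0,1]\times H$. The map $(t,g,x)\mapsto(t,g\iota^{-1},\iota x)$ takes $\mathcal Z$ to itself, by (1) applied to each $F_t$, and it permutes the $n$ components. Restricting components to $t=0$ and to $t=1$ identifies this one permutation with the action of $\iota$ on the sheets for $F_0$ and for $F_1$. So both permutations have the same number of fixed points. Write $\sigma=\sigma_0=\sigma_1$.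

**Step 8: $\sigma\equiv n\pmod4$.** Let $\kappa(x:y:z)=(-x:iy:z)$, where $i=\sqrt{-1}$. Substituting in $F_0=y^2z-x^3-xz^2$ gives $-y^2z+x^3+xz^2=-F_0$, so $\kappa\in\mathrm{Stab}_H(F_0)$. Also $\kappa^2=\iota$, so $\langle\kappa\rangle\cong\mathbb Z/4$ acts on the sheets for $F_0$. Every nontrivial subgroup of $\langle\kappa\rangle$ contains $\kappa^2=\iota$. Hence a sheet not fixed by $\iota$ has trivial stabilizer in $\langle\kappa\rangle$ and lies in an orbit of size $4$. The $n-\sigma$ sheets not fixed by $\iota$ fall into such orbits, so
$$\sigma\equiv n\pmod4. \tag{7}$$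

For the leftover cases: $n=45$ has $\sigma=3$ but $45\equiv1$; $n=63$ has $\sigma=1$ but $63\equiv3$; $n=18$ has $\sigma=0$ but $18\equiv2$. All three are excluded.

## The residues modulo $108$

*Proof of Theorem 3, part 1.* Combine (3), (6) and (7):
$$9a+27b+18c+54d\equiv a+3b\pmod4 .$$
The left side is $\equiv a+3b+2c+2d\pmod 4$, so $2(c+d)\equiv0\pmod4$, i.e. $c\equiv d\pmod2$. If $c=0$, then $d$ is even and $18c+54d\equiv0\pmod{108}$. If $c=1$, then $d$ is odd and $18c+54d\equiv18+54=72\pmod{108}$. In both cases
$$n\equiv9a+27b+72c\pmod{108}.$$
The eight choices of $(a,b,c)$ give $0,\,9,\,27,\,36,\,72,\,81,\,99$ and $108\equiv0$. The residues $45$ and $63$ do not occur. Only curves in $\mathcal Y_0$ were used. $\square$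

## Torsion points, and copies of the order-four points

For part 2 of Theorem 3 we construct multisections of sizes $9$, $27$, $72$ and $108r$ that are pairwise disjoint.

**Step 9: the sets $A_m$.** Let $h_F\in\mathrm{Pic}^3(C_F)$ be the class of a line section. The map $x\mapsto3[x]-h_F$ is a $9$-sheeted covering $C_F\to\mathrm{Pic}^0(C_F)$. Put
$$A_m(F)=\{x\in C_F:\ 3[x]-h_F\text{ has exact order }m\}.$$
For instance $A_1(F)$ is the set of flexes: $3[x]\sim h_F$ exactly when some line meets $C_F$ at $x$ three times. The group $\mathrm{Pic}^0(C_F)$ is a torus, and it has $1,3,8,12$ points of exact order $1,2,3,4$. So $A_1,A_2,A_3,A_4$ have $9,27,72,108$ points, and they are pairwise disjoint.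

**Step 10: local coordinates.** The purpose is to make continuity in $F$ visible. The flexes of $C_F$ are its intersection points with the Hessian cubic. There are nine of them, and the intersection number is nine, so the intersections are transverse. By the implicit function theorem we can choose a flex $O_F$ continuously for $F$ near a given curve. Choose also, continuously in $F$, linear coordinates in which $O_F=(0:1:0)$ and the tangent line there is $z=0$. The cubic restricted to $z=0$ is $\alpha x^3$ with $\alpha\ne0$, because $O_F$ is a flex, and the coefficient of $y^2z$ is some $\beta\neq0$, because $C_F$ is smooth at $O_F$. In the chart $z=1$, divide by $\beta$, complete the square in $y$ and the cube in $x$; this gives $y^2=\alpha'x^3+\cdots$ with $\alpha'=-\alpha/\beta$ and no $x^2$ term. Replacing $(x,y)$ by $(4x/\alpha',4y/\alpha')$ gives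
$$y^2=4x^3-g_2x-g_3 .$$
All these changes are projective and continuous in $F$, so $g_2,g_3$ are continuous in $F$. Let $\eta_F=dx/y$, a nowhere vanishing holomorphic $1$-form, and let $\Lambda_F$ be its period lattice. It has a basis $\alpha_1(F),\alpha_2(F)$ continuous in $F$ (integrals over locally constant cycles). The map $w\mapsto(\wp(w):\wp'(w):1)$ identifies $\mathbb C/\Lambda_F$ with $C_F$, with $0\leftrightarrow O_F$, jointly continuously in $w$ and $F$.

By Abel's theorem, integration of $\eta_F$ identifies $\mathrm{Pic}^0(C_F)$ with $\mathbb C/\Lambda_F$, with $[x]-[O_F]$ corresponding to the coordinate $w(x)$. As $O_F$ is a flex, $h_F=3[O_F]$, so $3[x]-h_F$ corresponds to $3w(x)$. Hence $A_m(F)$ consists of the points with coordinate $(u_1\alpha_1(F)+u_2\alpha_2(F))/(3m)$, where $(u_1,u_2)$ runs through the pairs modulo $3m$ that have exact order $m$ modulo $m$. So $A_m$ is continuous in $F$.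

Thus $A_1,A_2,A_3$ and their unions are multisections, and they give the degrees $9a+27b+72c$. To reach $108r$ more we shall place $r$ points near each point of $A_4$. For this we need a nonzero direction at each point of $A_4(F)$, chosen continuously in $F$. At the flexes no continuous choice of direction can exist. Otherwise, adding to each flex a second point very near it in the chosen direction would give a multisection of degree $18$, which part 1 excludes. At the points of order $4$ there is a choice.

**Step 11: a direction at each point of order four.** The group $\mathrm{Pic}^0(C_F)=\mathbb C/\Lambda_F$ acts on $C_F$ by translations: for $v\in\mathbb C$, the point $x+v$ is the $x'$ with $[x']-[x]$ corresponding to $v$, i.e. $\int_x^{x'}\eta_F\equiv v$ modulo $\Lambda_F$. Let $\ell=\ell(\Lambda_F)$ be the length of a shortest nonzero vector of $\Lambda_F$; it is continuous in $F$. Let $r\ge1$. For $P$ of exact order $4$ put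
$$z_0(P)=\frac{\wp(P)-\wp(2P)}{\wp'(P)},\qquad v_j(P)=\frac jr\cdot\frac{\ell}{100}\cdot\frac{z_0(P)}{|z_0(P)|}\quad(0\le j\le r-1).$$
This makes sense. The value $\wp(2P)$ is finite because $2P\ne0$. Since $P\neq0$, the value $\wp(P)$ is finite too, and $\wp'(P)$ is finite and nonzero because $2P\neq0$. Finally $\wp(P)\ne\wp(2P)$, because equality would mean $2P=\pm P$, i.e. $P=0$ or $3P=0$.

The choice of $\eta_F$ does not matter. Any other nowhere vanishing holomorphic form is $\lambda\eta_F$ with $\lambda\in\mathbb C^*$; it replaces $\Lambda_F$ by $\lambda\Lambda_F$ and the coordinate of $P$ by $\lambda P$. Since $\wp_{\lambda\Lambda}(\lambda w)=\lambda^{-2}\wp_\Lambda(w)$ and $\wp'_{\lambda\Lambda}(\lambda w)=\lambda^{-3}\wp'_\Lambda(w)$, the number $z_0$ is multiplied by $\lambda$. The length $\ell$ is multiplied by $|\lambda|$, so $v_j$ is multiplied by $|\lambda|\cdot\lambda/|\lambda|=\lambda$. The point of $C_F$ reached from $x$ by integrating $\lambda\eta_F$ up to $\lambda v_j$ is the one reached by integrating $\eta_F$ up to $v_j$. So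
$$A_4^{(r)}(F)=\{x+v_j(3[x]-h_F):\ x\in A_4(F),\ 0\le j<r\}$$
is well defined on all of $\mathcal X$, and by the local coordinates of Step 10 it is continuous in $F$. Put $A_4^{(0)}=\emptyset$.

**Step 12: the points are distinct.** We show that $A_4^{(r)}(F)$ has $108r$ points and is disjoint from $A_1\cup A_2\cup A_3$. Three remarks are used. With $P=3[x]-h_F$ we have $3[x+v_j(P)]-h_F=P+3v_j(P)$. Since $j<r$, $|3v_j|<3\ell/100$. And two distinct $12$-torsion points of $\mathbb C/\Lambda_F$ have distance at least $\ell/12$: if $\tilde u\in\mathbb C$ is a shortest representative of their difference, $12\tilde u$ is a nonzero element of $\Lambda_F$.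

Suppose $x+v_j(P)=x'+v_{j'}(P')$, with $P=3[x]-h_F$ and $P'=3[x']-h_F$ of order $4$. Then $P+3v_j(P)=P'+3v_{j'}(P')$, so $P$ and $P'$ have distance less than $6\ell/100<\ell/12$, and $P=P'$. Now $3(v_j(P)-v_{j'}(P))$ lies in $\Lambda_F$ and has length less than $\ell$, so it is $0$. Since $z_0(P)\ne0$, this forces $j=j'$, and then $x=x'$.

Suppose $x+v_j(P)\in A_m(F)$ with $m\le3$. Then $P'=P+3v_j(P)$ has exact order $m$ and distance less than $3\ell/100<\ell/12$ from $P$. Both are $12$-torsion points, so $P=P'$, which contradicts that $P$ has order $4$.

*Proof of Theorem 3, part 2.* For $r\ge0$ and $a,b,c\in\{0,1\}$, the union of $A_4^{(r)}$ with $A_1$ if $a=1$, with $A_2$ if $b=1$ and with $A_3$ if $c=1$ is a multisection of degree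
$$108r+9a+27b+72c,$$
provided this number is positive. Every $n\ge1$ with $n\bmod108\in\{0,9,27,36,72,81,99\}$ has this form. $\square$
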